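\title{Low Dirichlet eigenvalues of the three-dimensional torus\\ cut by a Brownian path}

\begin{abstract}
Remove from the three-dimensional unit torus the path of a Brownian motion with generator $\Delta$, run up to time $s$, and let $\lambda_{1,s}\le\lambda_{2,s}\le\cdots$ be the Dirichlet eigenvalues of what is left. We prove that $(\log s/s)^2\,\mathbb E\lambda_{1,s}\to(2\pi)^4/9$ as $s\to\infty$. More generally, if $\log j_s/\log s\to\alpha\in[0,3)$, then $(\log s/s)^2\lambda_{j_s,s}\to(2\pi)^4/(3-\alpha)^2$ almost surely and in $L^q$ for every finite $q$. The upper bound comes from balls that the path misses. The lower bound combines the Faber--Krahn and P\'olya--Szeg\H{o} inequalities with a coarse graining in which a small cube counts as empty when the path leaves little capacity near it.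
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $\mathbb T^3=\mathbb R^3/\mathbb Z^3$ and let $(\beta_t)_{t\ge0}$ be Brownian motion on $\mathbb T^3$ with generator $\Delta$ (each coordinate has variance $2t$), started at $0$; write $\mathbb P_0$ and $\mathbb E_0$ for its law and expectation. The path $\beta[0,s]=\{\beta_t:0\le t\le s\}$ is compact, so $\Omega_s=\mathbb T^3\setminus\beta[0,s]$ is open. The Laplacian in $L^2(\Omega_s)$ with Dirichlet condition on the path has discrete spectrum, and we denote the eigenvalues of its negative, counted with multiplicity, by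
\[
\lambda_{1,s}\le\lambda_{2,s}\le\cdots .
\]
As $s$ grows the domain shrinks and each $\lambda_{j,s}$ grows. The same definition makes sense on $\mathbb T^m$ for every $m\ge2$, but for $m>3$ the path has Newtonian capacity zero, the Dirichlet condition is not felt, and the spectrum is that of the torus; it is non-trivial if and only if $m=2,3$. The question whether, for $m=3$, the quantity $(\log s/s)^2\,\mathbb E_0(\lambda_{1,s})$ tends to $(2\pi)^4/9$ is posed in \cite{BBH}. The answer is yes.

\begin{theorem}\label{thm:main}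
$\displaystyle\lim_{s\to\infty}\Big(\frac{\log s}{s}\Big)^2\mathbb E_0(\lambda_{1,s})=\frac{(2\pi)^4}{9}$.
\end{theorem}

The value can be guessed as follows. A function with small Dirichlet energy wants to live in a large hole of the path, and a ball of radius $a$ has principal eigenvalue $\pi^2/a^2$. Brownian motion on the unit torus finds a small ball at a rate close to the capacity $4\pi a$ of the ball, so the ball is missed up to time $s$ with probability about $e^{-4\pi as}$. For $\theta\in(0,3]$ put
\begin{equation}\label{eq:r}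
r_\theta=r_\theta(s)=\frac{\theta\log s}{4\pi s},\qquad\text{so that}\qquad e^{-4\pi r_\theta s}=s^{-\theta},\qquad\frac{\pi^2}{r_\theta^2}=\frac{(2\pi)^4}{\theta^2}\Big(\frac{s}{\log s}\Big)^2 .
\end{equation}
The torus holds $s^{3+o(1)}$ disjoint balls of radius $r_\theta$, so about $s^{3-\theta}$ of them should be vacant. The largest vacant ball should therefore have radius close to $r_3$, which gives the constant $(2\pi)^4/3^2$. The same count predicts the higher eigenvalues: there should be about $s^\alpha$ vacant balls of radius $r_{3-\alpha}$, and each contributes a bounded number of eigenvalues at the scale $r_{3-\alpha}^{-2}$.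

\begin{theorem}\label{thm:general}
Let $\alpha\in[0,3)$ and let $j_s\in\mathbb N$ be deterministic with $\log j_s/\log s\to\alpha$ as $s\to\infty$. Then
\[
\Big(\frac{\log s}{s}\Big)^2\lambda_{j_s,s}\longrightarrow\frac{(2\pi)^4}{(3-\alpha)^2}\qquad\text{almost surely and in $L^q$ for every }q\in[1,\infty).
\]
In particular this holds for every fixed $j$, with limit $(2\pi)^4/9$. The range $\alpha<3$ is optimal for this scaling: there are $c,C>0$ with $cs^2\le\mathbb E_0(\lambda_{\lfloor s^3\rfloor,s})\le Cs^2$ for large $s$.
\end{theorem}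

Theorem~\ref{thm:main} is the case $j_s=1$, $q=1$, so only Theorem~\ref{thm:general} has to be proved. After the tools (Section~\ref{sec:tools}) and the hitting estimates (Section~\ref{sec:hit}), Section~\ref{sec:hole} treats a single vacant hole; it shows why no shape beats the ball and what remains to be done. Section~\ref{sec:upper} contains the upper bounds, Sections~\ref{sec:box} and~\ref{sec:local} the lower bound, and Section~\ref{sec:proof} assembles the proof.

Throughout, $C$ and $c$ are positive constants whose value may change from line to line; they may depend on the parameters $\alpha,\theta,\eta,\varepsilon,q,k$ but never on $s$. Numbered constants keep their value. For $x\in\mathbb T^3$, $|x|$ is the distance to $0$, that is, the Euclidean norm of a representative in $[-\frac12,\frac12]^3$; $|F|$ is the volume of a set $F$; $B(x,a)$ and $\overline B(x,a)$ are open and closed balls, and $B_1$ is the open unit ball of $\mathbb R^3$. Cubes have sides parallel to the axes. A subset of a cube of side at most $\frac14$ in $\mathbb T^3$ is identified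 with an isometric copy in $\mathbb R^3$.

\section{Eigenvalues, capacity, Green function}\label{sec:tools}

\subsection*{Dirichlet eigenvalues}
For an open set $\Omega\subset\mathbb T^3$ let $H_0^1(\Omega)$ be the closure of $C_c^\infty(\Omega)$ in $H^1(\mathbb T^3)$. The Dirichlet Laplacian $\Delta_\Omega$ is the operator of the form $\int|\nabla u|^2$ on $H^1_0(\Omega)$, and the eigenvalues of $-\Delta_\Omega$ are given by the min--max formula
\begin{equation}\label{eq:minmax}
\lambda_j(\Omega)=\inf_{\dim V=j}\ \max_{u\in V\setminus\{0\}}\ \frac{\int|\nabla u|^2}{\int u^2},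
\end{equation}
where $V$ runs through subspaces of $H_0^1(\Omega)$ or, equivalently by density, of $C_c^\infty(\Omega)$. Thus $\lambda_{j,s}=\lambda_j(\Omega_s)$. We use the following.
\begin{itemize}
\item[(E1)] If $\Omega\subset\Omega'$, then $\lambda_j(\Omega)\ge\lambda_j(\Omega')$. In particular $\lambda_{j,s}$ is non-decreasing in $s$ and $\lambda_{j,s}\ge\lambda_j(\mathbb T^3)$.
\item[(E2)] A Lipschitz function $u$ that vanishes off $\Omega$ lies in $H_0^1(\Omega)$: the functions $(|u|-\varepsilon)_+\operatorname{sgn}u$ have compact support in $\Omega$, can be mollified, and converge to $u$ in $H^1$ as $\varepsilon\downarrow0$.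
\item[(E3)] A ball of radius $a$ has $\lambda_1=\pi^2/a^2$, with eigenfunction $|x|^{-1}\sin(\pi|x|/a)$. If $\Omega$ contains $j$ disjoint open balls of radius $a$, the span of their eigenfunctions in \eqref{eq:minmax} gives $\lambda_j(\Omega)\le\pi^2/a^2$.
\item[(E4)] The Dirichlet eigenvalues of a cube of side $L$ are $\pi^2|z|^2/L^2$, $z\in\mathbb N^3$. The eigenvalues of $\mathbb T^3$ are $4\pi^2|z|^2$, $z\in\mathbb Z^3$. A function of mean zero satisfies $\int v^2\le(4\pi^2)^{-1}\int|\nabla v|^2$ on $\mathbb T^3$, and $\int v^2\le\pi^{-2}\int|\nabla v|^2$ on the unit cube (first nonzero Neumann eigenvalue).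
\end{itemize}
The set of compact $\Gamma\subset\mathbb T^3$ with $\lambda_j(\mathbb T^3\setminus\Gamma)<y$ is open in the Hausdorff metric, because a $j$-dimensional space $V\subset C_c^\infty(\mathbb T^3\setminus\Gamma)$ remains admissible in \eqref{eq:minmax} for all $\Gamma'$ close to $\Gamma$. Since $\beta\mapsto\beta[0,s]$ is continuous, $\lambda_{j,s}$ is a random variable; the same argument applies to the eigenvalues of $\Omega\setminus\beta[0,s]$ for a fixed open $\Omega$. The path has volume zero almost surely (see \eqref{eq:sausage} below), so $\Omega_s\ne\emptyset$ and $\lambda_{j,s}<\infty$.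

\subsection*{Uniform start}
Let $\mathbb P_x$ be the law of Brownian motion started at $x$ and let $\mathbb P=\int\mathbb P_x\,dx$ be the law with uniformly distributed starting point. It is the law of $\beta+U$ with $\beta_0=0$ and $U$ uniform and independent of $\beta$. Translations are isometries of $\mathbb T^3$, so $\beta$ and $\beta+U$ have the same eigenvalues, and the family $(\lambda_{j,s})_{j,s}$ has the same law under $\mathbb P$ and $\mathbb P_0$. \emph{From now on we work under $\mathbb P$}, with expectation $\mathbb E$. The gain is that $\mathbb P$ is translation invariant and that avoidance probabilities under $\mathbb P$ have an exact spectral expression.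

\subsection*{Capacity}
For compact $F\subset\mathbb R^3$ let
\[
\operatorname{cap}(F)=\inf\Big\{\int_{\mathbb R^3}|\nabla\varphi|^2:\ \varphi\text{ Lipschitz with compact support},\ \varphi\ge1\text{ near }F\Big\}.
\]
For a probability measure $\mu$ on $\mathbb R^3$ the potential and the energy are
\[
U\mu(x)=\int\frac{\mu(dy)}{4\pi|x-y|},\qquad I(\mu)=\int U\mu\,d\mu .
\]
The following facts are standard; see \cite{Landkof,PortStone,PolyaSzego,LiebLoss}.
\begin{itemize}
\item[(F1)] Capacity is monotone and translation invariant, $\operatorname{cap}(LF)=L\operatorname{cap}(F)$ for $L>0$, and $\operatorname{cap}(\overline B(0,a))=4\pi a$.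
\item[(F2)] $\operatorname{cap}(F)\ge1/I(\mu)$ for every probability measure $\mu$ on $F$.
\item[(F3)] If $E$ is a finite union of closed cubes, all its points are regular by the cone condition. Hence there is a probability measure $\nu$ on $E$, the normalized equilibrium measure, such that $U\nu$ is continuous on $\mathbb R^3$ and $U\nu=1/\operatorname{cap}(E)$ on $E$.
\item[(F4)] (P\'olya--Szeg\H{o}) $\operatorname{cap}(F)\ge4\pi(|F|/|B_1|)^{1/3}$.
\item[(F5)] (Faber--Krahn) If $w\not\equiv0$ is Lipschitz with compact support in $\mathbb R^3$, then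
\[
\int|\nabla w|^2\ge\pi^2\Big(\frac{|B_1|}{|\{w\ne0\}|}\Big)^{2/3}\int w^2 .
\]
\end{itemize}
Facts (F4) and (F5) say that among sets of given volume the ball has the smallest capacity and the smallest principal eigenvalue.

\subsection*{Green function}
Let $G$ be the even, mean-zero solution of $-\Delta G=\delta_0-1$ on $\mathbb T^3$. Regard $G$ as a periodic function on $\mathbb R^3$. The only lattice point in $(-1,1)^3$ is $0$, so $H=G-(4\pi\|x\|)^{-1}$, with $\|x\|$ the Euclidean norm, solves $\Delta H=1$ there in the sense of distributions and is smooth. Hence there is $C_0$ with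
\begin{equation}\label{eq:green}
\Big|G(x)-\frac1{4\pi|x|}\Big|\le C_0\quad(x\in\mathbb T^3\setminus\{0\}),\qquad\text{and in particular}\quad G\ge-C_0 .
\end{equation}

\section{Hitting times of small sets}\label{sec:hit}

For closed $K\subset\mathbb T^3$ let $\tau_K=\inf\{t\ge0:\beta_t\in K\}$ and $A(K)=\sup_x\mathbb E_x\tau_K$. We make precise the statement that a small set is found at rate $\operatorname{cap}(K)$. The mean hitting time comes first: $x\mapsto-\mathbb E_x\tau_K$ has Laplacian $1$ off $K$, and so does the $G$-potential of any probability measure on $K$.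

\begin{lemma}\label{lem:mean}
Let $K\subset\mathbb T^3$ be closed and let $\nu$ be a probability measure on $K$ such that $f(x)=\int G(x-y)\,\nu(dy)$ is continuous and $f\le M$ on $K$. Then $A(K)\le M+C_0$.
\end{lemma}

\begin{proof}
Let $x\notin K$. Off $K$ the function $f$ is smooth and $\Delta f=1$. Let $\tau^i$ be the first time at distance at most $1/i$ from $K$. It\^o's formula gives $\mathbb E_xf(\beta_{t\wedge\tau^i})=f(x)+\mathbb E_x(t\wedge\tau^i)$. Since $\tau^i\uparrow\tau_K$ and $f$ is continuous, hence bounded, the identity holds with $\tau_K$ in place of $\tau^i$. Boundedness of $f$ now gives $\mathbb E_x\tau_K<\infty$, and $t\to\infty$ yields $\mathbb E_x\tau_K=\mathbb E_xf(\beta_{\tau_K})-f(x)\le M+C_0$, because $f\ge-C_0$ by \eqref{eq:green}.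
\end{proof}

\begin{corollary}\label{cor:mean}
\emph{(a)} If $E$ is a finite union of closed cubes contained in a cube of side at most $\frac14$, then $A(E)\le1/\operatorname{cap}(E)+2C_0$.

\emph{(b)} If $K=\overline B(x,a)\cup\overline B(y,a)$ with $a\le\frac1{10}$ and $d=|x-y|\ge4a$, then $A(K)\le\frac1{8\pi a}+\frac1{4\pi d}+2C_0$.
\end{corollary}

\begin{proof}
(a) Take $\nu$ from (F3). Off $E$ the function $f$ is smooth, and near $E$ it equals $U\nu+\int H(\cdot-y)\,\nu(dy)$, which is continuous. On $E$ we have $f\le1/\operatorname{cap}(E)+C_0$.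

(b) Let $\nu$ be the average of the uniform distributions on the two spheres. The uniform distribution on a sphere of radius $a$ about $0$ has potential $(4\pi\max(a,\|z\|))^{-1}$ at $z\in\mathbb R^3$, which is continuous, so $f$ is continuous as in (a). At a point of one ball, its own sphere contributes at most $\frac12(\frac1{4\pi a}+C_0)$ to $f$. The other sphere is at distance at least $d-2a\ge d/2$ and contributes at most $\frac12(\frac1{2\pi d}+C_0)$. So $M=\frac1{8\pi a}+\frac1{4\pi d}+C_0$ is admissible in Lemma~\ref{lem:mean}.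
\end{proof}

A bound on $A(K)$ gives exponential tails in two forms. The first has prefactor $1$ but needs the uniform start. The second (Khas'minskii's estimate) holds for every starting point, at the price of a constant factor.

\begin{lemma}\label{lem:tails}
Let $K$ be a finite union of closed balls or cubes with $A(K)\le A<\infty$.

\emph{(a)} $\mathbb P(\tau_K>s)\le e^{-s/A}$ for all $s\ge0$.

\emph{(b)} $\mathbb E_xe^{\mu\tau_K}\le(1-\mu A)^{-1}$ for all $x\in\mathbb T^3$ and $0\le\mu<1/A$.
\end{lemma}

\begin{proof}
(a) Let $\Omega=\mathbb T^3\setminus K\neq\emptyset$ and $\lambda=\lambda_1(\Omega)$. The semigroup $e^{t\Delta_\Omega}$ is that of Brownian motion killed at $\tau_K$; its kernel $p_t(x,y)$ is symmetric and nonnegative, and $\int p_t(x,y)\,dy=\mathbb P_x(\tau_K>t)$. Therefore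
\begin{equation}\label{eq:spectral}
\mathbb P(\tau_K>s)=\langle\mathbf 1_\Omega,e^{s\Delta_\Omega}\mathbf 1_\Omega\rangle\le e^{-\lambda s}.
\end{equation}
Let $\phi\ge0$ be a normalized principal eigenfunction. From $\phi(x)\phi(y)\le\frac12(\phi(x)^2+\phi(y)^2)$ and the symmetry of $p_t$,
\[
\int_0^\infty e^{-\lambda t}dt=\int_0^\infty\!\!\iint p_t(x,y)\phi(x)\phi(y)\,dx\,dy\,dt\le\int\phi(x)^2\,\mathbb E_x\tau_K\,dx\le A,
\]
that is, $\lambda\ge1/A$.

(b) Write $\tau=\tau_K$ and $\tau^k=k!\int_{0<t_1<\dots<t_k}\mathbf 1\{\tau>t_k\}\,dt_1\cdots dt_k$. By the Markov property at time $t_{k-1}$, the integral over $t_k$ has conditional expectation $\mathbf 1\{\tau>t_{k-1}\}\,\mathbb E_{\beta_{t_{k-1}}}\tau\le A\,\mathbf 1\{\tau>t_{k-1}\}$. Hence $\mathbb E_x\tau^k\le kA\,\mathbb E_x\tau^{k-1}$, so $\mathbb E_x\tau^k\le k!A^k$, and the exponential series is bounded by $\sum_k(\mu A)^k$.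
\end{proof}

For balls we need a lower bound for missing one ball and an upper bound for missing two. Let $p_1(a,s)=\mathbb P(\tau_{\overline B(x,a)}>s)$, which does not depend on $x$, and $p_2(x,y;a,s)=\mathbb P(\tau_{\overline B(x,a)\cup\overline B(y,a)}>s)$.

\begin{lemma}\label{lem:balls}
There is $C_1$ such that for $a\le\frac1{10}$, $s\ge0$ and $d=|x-y|\ge4a$,
\[
p_1(a,s)\ge(1-C_1a)\,e^{-4\pi as(1+C_1a)},\qquad p_2(x,y;a,s)\le e^{-8\pi as(1-2a/d-16\pi C_0a)} .
\]
\end{lemma}

\begin{proof}
For $p_2$ apply Lemma~\ref{lem:tails}(a) with the bound of Corollary~\ref{cor:mean}(b), whose reciprocal is $8\pi a/(1+2a/d+16\pi C_0a)$, and use $1/(1+u)\ge1-u$.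

For $p_1$ let $\Omega=\mathbb T^3\setminus\overline B(0,a)$, with $\lambda$ and $\phi$ as in the previous proof. Keeping the first term of the eigenfunction expansion in \eqref{eq:spectral} gives $p_1\ge\langle1,\phi\rangle^2e^{-\lambda s}$. By (E4) on the torus, $1-\langle1,\phi\rangle^2=\|\phi-\langle1,\phi\rangle\|^2\le\lambda/(4\pi^2)$. It remains to show $\lambda\le4\pi a(1+Ca)$. Let $f=0$ for $|x|\le a$, $f=(1-a/|x|)/(1-2a)$ for $a\le|x|\le\frac12$, and $f=1$ for $|x|\ge\frac12$. Then $f\in H^1_0(\Omega)$ by (E2), and
\[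
\int|\nabla f|^2=\frac{4\pi a^2}{(1-2a)^2}\int_a^{1/2}\frac{d\rho}{\rho^2}=\frac{4\pi a}{1-2a}.
\]
Since $1-f\le a/|x|$ for $|x|\le\frac12$, we have $\int(1-f)\le4\pi a\int_0^{1/2}\rho\,d\rho=\pi a/2$, so $\int f^2\ge1-2\int(1-f)\ge1-\pi a$. Thus $\lambda\le4\pi a/((1-2a)(1-\pi a))\le4\pi a(1+Ca)$ for $a\le\frac1{10}$.
\end{proof}

\section{A single vacant hole}\label{sec:hole}

The idea of the proof is already visible when one fixed set is tested for vacancy. Let $E$ be a finite union of closed cubes inside a cube of side $\frac14$. The probability that $E$ is vacant is governed by its capacity: by Corollary~\ref{cor:mean}(a) and Lemma~\ref{lem:tails}(a),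
\begin{equation}\label{eq:vacant}
\mathbb P(E\cap\beta[0,s]=\emptyset)\le\exp\Big(-\frac{s}{1/\operatorname{cap}(E)+2C_0}\Big).
\end{equation}
The benefit of a vacant $E$ is its principal eigenvalue. Cost and benefit are linked through the volume: (F5) gives $\lambda_1(\operatorname{int}E)\ge\pi^2(|B_1|/|E|)^{2/3}$, (F4) gives $\operatorname{cap}(E)^2\ge16\pi^2(|E|/|B_1|)^{2/3}$, and the volume cancels in the product:
\begin{equation}\label{eq:product}
\lambda_1(\operatorname{int}E)\,\operatorname{cap}(E)^2\ge16\pi^4=(2\pi)^4 .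
\end{equation}
For a ball of radius $a$ the product is $\pi^2a^{-2}(4\pi a)^2=(2\pi)^4$. This is the numerator in the theorems. A cube of side $L$ does strictly worse: $\lambda_1=3\pi^2/L^2$ and (F4) give a product of at least $3(3/4\pi)^{2/3}(2\pi)^4$, and $3(3/4\pi)^{2/3}>1$ because $243>16\pi^2$.

Now fix $\eta\in(0,1)$, let $r=r_3$, and suppose that $E$ would beat the predicted value, $\lambda_1(\operatorname{int}E)\le(1-\eta)\pi^2/r^2$. By \eqref{eq:product}, $\operatorname{cap}(E)\ge4\pi br$ with $b=(1-\eta)^{-1/2}>1$. By \eqref{eq:vacant} and $4\pi rs=3\log s$,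
\[
\mathbb P(E\cap\beta[0,s]=\emptyset)\le\exp\Big(-\frac{3b\log s}{1+8\pi C_0br}\Big)\le s^{-3b}e^{Cr\log s}\le Cs^{-3b}.
\]
Among $s^3$ translates of $E$, none is vacant with probability at least $1-Cs^{-3(b-1)}$. In the other direction, Lemma~\ref{lem:balls} shows that a ball of radius $a=(1-\eta)r$ is vacant with probability at least $cs^{-3(1-\eta)}$, since $a^2s\to0$; among $s^{3-o(1)}$ disjoint such balls, the expected number of vacant ones tends to infinity. The exponent $3$ of the number of places is the $3$ in $(2\pi)^4/3^2$.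

Four things separate this computation from a proof.
\begin{enumerate}
\item A large expected number of vacant balls must be turned into existence with high probability. This needs the two-ball estimate (Proposition~\ref{prop:upper}).
\item Convergence of expectations needs control of $\lambda_{j,s}$ on the rare event that no large ball is vacant (Proposition~\ref{prop:moments}).
\item A low eigenvalue does not force a vacant region. A polygonal curve has capacity zero and its removal changes no eigenvalue, although it may meet every cube of a fine grid. Nor can (F5) be applied to $\Omega_s$ itself, which has full volume. Vacancy has to be replaced by a condition in terms of capacity that is implied by a low eigenvalue, costs almost as much as \eqref{eq:vacant}, and involves a bounded number of shapes $E$ per place (Section~\ref{sec:box}).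
\item An eigenfunction on $\Omega_s$ is not confined to one place and has to be cut into pieces of size comparable to $r$ (Section~\ref{sec:local}).
\end{enumerate}

\section{Upper bounds}\label{sec:upper}

\begin{proposition}\label{prop:upper}
Let $\alpha\in[0,3)$, $\theta=3-\alpha$, $\eta\in(0,1)$. There are $C,c>0$ such that for all large $s$
\[
\mathbb P\Big(\lambda_{\lceil s^\alpha\rceil,s}>\frac{\pi^2}{(1-\eta)^2r_\theta^2}\Big)\le Cs^{-c}.
\]
\end{proposition}

We count vacant balls by the second moment method, which requires $p_2/p_1^2\to1$. In Lemma~\ref{lem:balls} the exponent $8\pi as$ is of order $\log s$ and is multiplied by $a/d$, so neighboring balls interact too strongly. We center the balls on a grid whose spacing exceeds $a$ by a small power $s^\gamma$. This costs a factor $s^{-3\gamma}$ in the number of places, which the gain $s^{\theta\eta}$ from shrinking the radius covers; here $\theta>0$ is used. The prefactors $1-C_1a$ and $1$ in Lemma~\ref{lem:balls}, which come from the uniform start, are needed as well.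

\begin{proof}
Put $a=(1-\eta)r_\theta$, $\gamma=\theta\eta/6\in(0,\frac12)$, $M=\lfloor s^{1-\gamma}\rfloor$, and let $Z$ be the number of $x\in(M^{-1}\mathbb Z/\mathbb Z)^3$ with $\overline B(x,a)\cap\beta[0,s]=\emptyset$. Since $4\pi as=\theta(1-\eta)\log s$ and $a^2s\to0$, Lemma~\ref{lem:balls} gives
\[
\mathbb EZ=M^3p_1\ge cs^{3-3\gamma-\theta(1-\eta)}=cs^{\alpha+3\gamma}.
\]
Distinct grid points are at distance $d\ge s^{\gamma-1}\ge4a$ for large $s$. Moreover $8\pi as\le6\log s$, and both $a/d$ and $a$ are at most $s^{-\gamma}\log s$. Hence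
\[
\frac{p_2}{p_1^2}\le(1-C_1a)^{-2}\exp\big(8\pi as\,(2a/d+16\pi C_0a+C_1a)\big)\le1+Cs^{-\gamma}\log^2s .
\]
Expanding the variance, $\operatorname{Var}Z\le\mathbb EZ+\sum_{x\ne y}(p_2-p_1^2)\le\mathbb EZ+Cs^{-\gamma}\log^2s\,(\mathbb EZ)^2$, and Chebyshev's inequality yields
\[
\mathbb P(Z<\tfrac12\mathbb EZ)\le\frac4{\mathbb EZ}+Cs^{-\gamma}\log^2s\le Cs^{-\gamma/2}.
\]
On the complementary event $Z\ge\lceil s^\alpha\rceil$ for large $s$, the vacant balls are disjoint, and (E3) gives $\lambda_{\lceil s^\alpha\rceil,s}\le\pi^2/a^2$.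
\end{proof}

The exceptional event has polynomially small probability, so a moment bound that loses only powers of $\log s$ suffices. It is obtained at the scale $1/s$, where vacant balls are abundant unless a thin neighborhood of the path fills half of the torus.

\begin{proposition}\label{prop:moments}
For every $q\ge1$ there is $C_q$ with $\mathbb E(\lambda_{j,s}^q)\le C_qs^{2q}$ for all $s\ge1$ and $1\le j\le s^3$.
\end{proposition}

\begin{proof}
Let $a\le\frac1{10s}$ and $V_a=|\{x:\operatorname{dist}(x,\beta[0,s])\le a\}|$. For every starting point $y$, translation invariance and Lemma~\ref{lem:balls} give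
\begin{equation}\label{eq:sausage}
\mathbb E_yV_a=\int\mathbb P_{y-x}(\tau_{\overline B(0,a)}\le s)\,dx=1-p_1(a,s)\le C_1a+4\pi as(1+C_1a)\le C_2as .
\end{equation}
Let $k\in\mathbb N$ and $\tau_i=\tau_{\overline B(x_i,a)}$. Ordering the hitting times,
\[
\mathbb EV_a^k=\int\mathbb P(\tau_1,\dots,\tau_k\le s)\,dx_1\cdots dx_k\le k!\int\mathbb P(\tau_1\le\dots\le\tau_k\le s)\,dx_1\cdots dx_k .
\]
On $\{\tau_{k-1}\le\tau_k\le s\}$ the motion restarted at time $\tau_{k-1}$ hits $\overline B(x_k,a)$ within time $s$. By the strong Markov property and \eqref{eq:sausage}, integration over $x_k$ bounds the last integral by $C_2as$ times the same integral for $k-1$. Thus $\mathbb EV_a^k\le k!(C_2as)^k$ and $\mathbb P(V_a>\frac12)\le2^kk!(C_2as)^k$.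

Suppose $V_a\le\frac12$. Then $S=\{x:\operatorname{dist}(x,\beta[0,s])>a\}$ has volume at least $\frac12$. Take a maximal subset of $S$ with mutual distances at least $2a$. The balls of radius $2a$ about its points cover $S$, so there are at least $\frac12\big/\big(\frac{4\pi}3(2a)^3\big)=\frac3{64\pi a^3}\ge\frac{3000}{64\pi}s^3\ge j$ points. The open balls of radius $a$ about them are disjoint and avoid the path, so $\lambda_{j,s}\le\pi^2/a^2$ by (E3).

For $y\ge y_0=100\pi^2s^2$ take $a=\pi/\sqrt y$; then $\mathbb P(\lambda_{j,s}>y)\le C(s^2/y)^{k/2}$. With $k>2q$,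
\[
\mathbb E(\lambda_{j,s}^q)\le y_0^q+C\int_{y_0}^\infty qy^{q-1}(s^2/y)^{k/2}\,dy\le C_qs^{2q}.\qedhere
\]
\end{proof}

\section{A low eigenvalue in one box}\label{sec:box}

This section proves the analogue of the computation of Section~\ref{sec:hole} without any assumption on the shape or the vacancy of the hole.

\begin{proposition}\label{prop:box}
Let $\theta\in(0,3]$, $\eta\in(0,\frac12)$, $R=\eta^{-1/2}$, $r=r_\theta(s)$. There are $C,c,s_0>0$ such that for $s\ge s_0$ and every closed cube $\Lambda\subset\mathbb T^3$ of side at most $4Rr$,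
\[
\mathbb P\big(\lambda_1(\operatorname{int}\Lambda\setminus\beta[0,s])\le(1-\eta)\pi^2/r^2\big)\le Cs^{-\theta-c}.
\]
\end{proposition}

The setting is as follows. Let $\Lambda$ be a closed cube of side at most $\frac1{12}$, divided into $N^3$ closed cubes $Q$ of side $h$, called \emph{cells}. Let $\widetilde Q$ be the closed concentric cube of side $3h\le\frac14$. Given a compact set $\Gamma\subset\mathbb T^3$ and $\delta>0$, call the cell $Q$
\[
\text{\emph{dense} if }\operatorname{cap}(\Gamma\cap\widetilde Q)\ge\delta h,\qquad\text{\emph{rarefied} otherwise.}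
\]
A dense cell carries a fixed fraction of the largest capacity possible at its scale. We show that a function of low energy vanishing near $\Gamma$ is small on dense cells, so that the rarefied cells play the role of the hole (Lemma~\ref{lem:det}), and that keeping a given union of cells rarefied costs almost as much as keeping it vacant (Lemma~\ref{lem:prob}). The number $N$ will not depend on $s$, so the $2^{N^3}$ possible shapes only affect a constant.

\subsection*{Functions vanishing near a set of large capacity}

\begin{lemma}[Maz'ya's capacitary Poincar\'e inequality]\label{lem:mazya}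
There is $C_3$ such that if $P\subset\mathbb R^3$ is a closed cube of side $L$, $F\subset P$ is compact with $\operatorname{cap}(F)>0$, and $v$ is Lipschitz on $P$ and vanishes on a relative neighborhood of $F$, then
\[
\int_Pv^2\le C_3\,\frac{L^3}{\operatorname{cap}(F)}\int_P|\nabla v|^2 .
\]
\end{lemma}

\begin{proof}
Both sides scale like $L^3$, by (F1), so let $L=1$. Put $D=\int_P|\nabla v|^2$. Since $P$ lies in a ball of radius $1$, $\operatorname{cap}(F)\le4\pi$, and so $\pi^{-2}D\le(4/\pi)D/\operatorname{cap}(F)$. If $\int_Pv=0$, then $\int_Pv^2\le\pi^{-2}D$ by (E4) and we are done. Otherwise normalize $\int_Pv=1$ and put $w=1-v$, so that $\int_Pw=0$ and $\int_Pw^2\le\pi^{-2}D$. Extend $w$ by even reflections to $\bar w$ on the concentric cube of side $3$. The extension is $w$ composed with a $1$-Lipschitz folding map that fixes $P$, so $\bar w=1$ on a neighborhood of $F$ in $\mathbb R^3$. Let $\chi$ be a fixed Lipschitz cutoff with values in $[0,1]$, equal to $1$ on the concentric cube of side $2$ and supported in the interior of the cube of side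 $3$. Then $\chi\bar w$ is admissible in the definition of capacity, and
\[
\operatorname{cap}(F)\le2\cdot27\Big(\int_P|\nabla w|^2+\|\nabla\chi\|_\infty^2\int_Pw^2\Big)\le C'D .
\]
Therefore $\int_Pv^2=1+\int_Pw^2\le C'D/\operatorname{cap}(F)+\pi^{-2}D\le C_3D/\operatorname{cap}(F)$.
\end{proof}

\subsection*{A low eigenvalue forces many rarefied cells}

\begin{lemma}\label{lem:det}
Let $\eta\in(0,\frac12)$, $R=\eta^{-1/2}$, $b=(1+\eta/4)^{1/3}$ and $\delta>0$. There is $N=N(\eta,\delta)$ with the following property. Let $4Rr\le\frac1{12}$, let $\Lambda$ be a closed cube of side at most $4Rr$ divided into $N^3$ cells, and let $\Gamma$ be compact. If $\lambda_1(\operatorname{int}\Lambda\setminus\Gamma)\le(1-\eta)\pi^2/r^2$, then the union $E$ of the rarefied cells satisfies $\operatorname{cap}(E)\ge4\pi br$.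
\end{lemma}

A near-minimizer $v$ is small in $L^2$ on the dense cells but need not vanish there, while (F5) sees the whole set where a function is nonzero. We therefore cut $v$ off at a level that is a small multiple of its typical size $r^{-3/2}$. This removes little mass because $|\Lambda|\le Cr^3$, which is where the bound on the size of the box is used, and it leaves a function whose support has little volume in the dense cells.

\begin{proof}
By \eqref{eq:minmax} there is $v\in C_c^\infty(\operatorname{int}\Lambda\setminus\Gamma)$ with $\int v^2=1$ and $D=\int|\nabla v|^2\le(1-\eta/2)\pi^2/r^2$. Extended by $0$, it vanishes on a neighborhood of $\Gamma$. For each dense cell $Q$ apply Lemma~\ref{lem:mazya} with $P=\widetilde Q$ and $F=\Gamma\cap\widetilde Q$; the constant is at most $C_3(3h)^3/(\delta h)=27C_3h^2/\delta$. Almost every point lies in at most $27$ of the cubes $\widetilde Q$, and $h\le4Rr/N$. Summing over the dense cells,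
\begin{equation}\label{eq:dense}
\int_{\Lambda\setminus E}v^2\le\frac{27C_3h^2}\delta\cdot27D\le\frac{C_4R^2}{\delta N^2},\qquad C_4=27^2\cdot16\pi^2C_3 .
\end{equation}
Let $\kappa=\eta/(128R^{3/2})$ and $w=(|v|-\kappa r^{-3/2})_+$. For $x,k\ge0$ one has $(x-k)_+^2\ge x^2-2kx$, and $\int|v|\le|\Lambda|^{1/2}\le8(Rr)^{3/2}$ by Cauchy--Schwarz. Hence
\[
\int w^2\ge1-16\kappa R^{3/2}=1-\frac\eta8 .
\]
By Chebyshev's inequality and \eqref{eq:dense},
\begin{equation}\label{eq:N}
|\{w>0\}\setminus E|\le\kappa^{-2}r^3\,\frac{C_4R^2}{\delta N^2}\le\frac\eta{16}\,|B_1|\,r^3,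
\end{equation}
where the last inequality fixes $N=N(\eta,\delta)$. Since $|\nabla w|\le|\nabla v|$ almost everywhere, (F5) gives
\[
\Big(1-\frac\eta2\Big)\frac{\pi^2}{r^2}\ge\int|\nabla w|^2\ge\pi^2\Big(\frac{|B_1|}{|\{w>0\}|}\Big)^{2/3}\Big(1-\frac\eta8\Big).
\]
Now $(1+\frac{3\eta}8)(1-\frac\eta2)\le1-\frac\eta8$ and $(1+\frac{3\eta}8)^{3/2}\ge1+\frac{9\eta}{16}$, so $|\{w>0\}|\ge(1+\frac\eta2)|B_1|r^3$. With \eqref{eq:N}, $|E|\ge(1+\frac\eta4)|B_1|r^3=|B_1|(br)^3$, and (F4) gives $\operatorname{cap}(E)\ge4\pi br$.
\end{proof}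

\subsection*{The cost of keeping cells rarefied}
When the motion visits a cell, the piece of path that follows the visit typically has capacity of order $h$ and makes the cell dense. The enlarged cube $\widetilde Q$ appears in the definition so that this piece is counted wherever in $Q$ the visit occurs. To quantify the capacity of the piece we use (F2) with the occupation measure. For Brownian motion $\beta$ in $\mathbb R^3$ with generator $\Delta$ started at $0$, let $\sigma$ be the minimum of $1$ and the exit time of $B_1$, and let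
\[
X=\sigma^2\Big/\int_0^\sigma\!\!\int_0^\sigma\frac{dt\,dt'}{4\pi\|\beta_t-\beta_{t'}\|}.
\]
By scaling $\mathbb E\|\beta_t-\beta_{t'}\|^{-1}=C|t-t'|^{-1/2}$, which is integrable over $[0,1]^2$. So the denominator is finite and $X>0$ almost surely, and for each $p>0$ there is $\delta=\delta(p)>0$ with
\begin{equation}\label{eq:delta}
\operatorname{Prob}(X<\delta)\le p .
\end{equation}
This is the point where the path is shown to have positive capacity. In dimension $m\ge4$ the kernel $\|x\|^{2-m}$ leads to $|t-t'|^{1-m/2}$, which is not integrable.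

\begin{lemma}\label{lem:prob}
Let $p\in(0,\frac12)$ and $\delta=\delta(p)$. Let $\Lambda$ be a closed cube of side at most $\frac1{12}$ divided into cells of side $h$, and let $E$ be a nonempty union of cells. There is a random time $T_E$ such that, for every $s>0$, some cell of $E$ is dense for $\Gamma=\beta[0,s]$ on the event $\{T_E\le s\}$, and
\[
\mathbb P(T_E>s)\le\frac3p\,\exp\Big(-\frac{(1-2p)\,s}{1/\operatorname{cap}(E)+2C_0}\Big).
\]
\end{lemma}

Compared with \eqref{eq:vacant}, only the factor $1-2p$ is lost, and $p$ may be taken as small as we like.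

\begin{proof}
We perform successive trials. Put $S_0=0$ and, for $i\ge1$,
\[
H_i=\inf\{t\ge S_{i-1}:\beta_t\in E\},\qquad\sigma_i=h^2\wedge\inf\{t\ge 0:|\beta_{H_i+t}-\beta_{H_i}|\ge h\},\qquad S_i=H_i+\sigma_i .
\]
The times $H_i,S_i$ are stopping times, finite almost surely by Corollary~\ref{cor:mean}(a). Let
\[
X_i=\sigma_i^2\Big/\int_{H_i}^{S_i}\!\!\int_{H_i}^{S_i}\frac{dt\,dt'}{4\pi|\beta_t-\beta_{t'}|},
\]
and let $F_i=\{X_i<\delta h\}$ be the event that trial $i$ fails. Brownian scaling multiplies $\sigma$ by $h^2$ and the double integral by $h^3$, so given $\mathcal F_{H_i}$ the variable $X_i$ has the law of $hX$, and $\mathbb P(F_i\mid\mathcal F_{H_i})\le p$ by \eqref{eq:delta}. Let $J$ be the index of the first successful trial, which is finite almost surely since $\mathbb P(J>i)\le p^i$, and let $T_E=S_J$.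

Suppose $T_E\le s$ and let $Q\subset E$ be a cell containing $x=\beta_{H_J}$. The trace $\beta[H_J,S_J]$ lies in $\beta[0,s]\cap\overline B(x,h)\subset\beta[0,s]\cap\widetilde Q$. The normalized occupation measure $\sigma_J^{-1}\int_{H_J}^{S_J}\delta_{\beta_t}\,dt$ has energy $1/X_J$, so by (F2) the trace has capacity at least $X_J\ge\delta h$. Hence $Q$ is dense.

For the tail put $A=1/\operatorname{cap}(E)+2C_0\ge A(E)$ and $\mu=(1-2p)/A$. As $E$ lies in a ball of radius $\sqrt3/24$, we have $\operatorname{cap}(E)\le4\pi\sqrt3/24<1$, so $\mu<1$ and $e^{\mu h^2}\le\frac32$. By the strong Markov property at $S_{i-1}$ and Lemma~\ref{lem:tails}(b), $\mathbb E[e^{\mu(H_i-S_{i-1})}\mid\mathcal F_{S_{i-1}}]\le(1-\mu A)^{-1}=1/(2p)$. Since $\sigma_i\le h^2$, conditioning first on $\mathcal F_{H_i}$ and then on $\mathcal F_{S_{i-1}}$ gives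
\[
\mathbb E[e^{\mu(S_i-S_{i-1})}\mid\mathcal F_{S_{i-1}}]\le\frac3{4p},\qquad\mathbb E[e^{\mu(S_i-S_{i-1})}\mathbf 1_{F_i}\mid\mathcal F_{S_{i-1}}]\le\frac34 .
\]
By induction $\mathbb E[e^{\mu S_i};F_1\cap\dots\cap F_i]\le(\frac34)^i$, and so
\[
\mathbb Ee^{\mu T_E}\le\sum_{i\ge1}\mathbb E[e^{\mu S_i};F_1\cap\dots\cap F_{i-1}]\le\sum_{i\ge1}\frac3{4p}\Big(\frac34\Big)^{i-1}=\frac3p .
\]
Markov's inequality gives $\mathbb P(T_E>s)\le(3/p)e^{-\mu s}$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:box}]
The constants are chosen in the following order, all depending on $\eta$ only. Let $b=(1+\eta/4)^{1/3}>1$ be the gain in Lemma~\ref{lem:det}. Define $p\in(0,\frac12)$ by $1-2p=b^{-1/2}$, so that part of the gain survives Lemma~\ref{lem:prob}. Let $\delta=\delta(p)$ and $N=N(\eta,\delta)$. Take $s$ so large that $4Rr\le\frac1{12}$ and divide $\Lambda$ into $N^3$ cells. On the event in question, Lemma~\ref{lem:det} with $\Gamma=\beta[0,s]$ produces a union $E$ of cells with $\operatorname{cap}(E)\ge4\pi br$, none of them dense, so that $T_E>s$.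 There are at most $2^{N^3}$ unions of cells. For each one with $\operatorname{cap}(E)\ge4\pi br$, Lemma~\ref{lem:prob} and $4\pi rs=\theta\log s$ give
\[
\mathbb P(T_E>s)\le\frac3p\exp\Big(-\frac{b^{1/2}\theta\log s}{1+8\pi C_0br}\Big)\le\frac3p\,s^{-\theta b^{1/2}}e^{Cr\log s}.
\]
Since $r\log s\to0$, the proposition holds with $c=\theta(b^{1/2}-1)>0$.
\end{proof}

\section{From boxes to the torus}\label{sec:local}

We cut functions on $\Omega_s$ into pieces supported in boxes by a partition of unity $\sum\zeta_k^2=1$. Cutting at scale $\ell$ adds energy of order $\ell^{-2}$, which must be at most $\eta\pi^2/r^2$; this dictates $\ell\ge Rr$ with $R=\eta^{-1/2}$, while Proposition~\ref{prop:box} asks for $\ell\le 2Rr$. To treat all $\alpha$ at once we count eigenvalues.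

\begin{proposition}\label{prop:lower}
Let $\alpha\in[0,3)$, $\theta=3-\alpha$, $\eta\in(0,\frac12)$. There are $C,c>0$ such that for all large $s$
\[
\mathbb P\big(\lambda_{\lceil s^\alpha\rceil,s}\le(1-2\eta)\pi^2/r_\theta^2\big)\le Cs^{-c}.
\]
\end{proposition}

\begin{proof}
Let $R=\eta^{-1/2}$, $r=r_\theta$, $n=\lfloor1/(Rr)\rfloor$ and $\ell=1/n$, so that $Rr\le\ell\le2Rr$ and $n\le Cs$ for large $s$. On the circle $\mathbb R/\mathbb Z$ let $g_k(t)=\cos\frac{\pi(t-k\ell)}{2\ell}$ for $|t-k\ell|\le\ell$ and $g_k(t)=0$ otherwise, $k\in\mathbb Z/n\mathbb Z$. On $[k\ell,(k+1)\ell]$ only $g_k=\cos\psi$ and $g_{k+1}=\sin\psi$ are nonzero, with $\psi=\pi(t-k\ell)/(2\ell)$. Hence $\sum_kg_k^2=1$ and $\sum_k(g_k')^2=\pi^2/(4\ell^2)$ almost everywhere. For $k\in(\mathbb Z/n\mathbb Z)^3$ let $\Lambda_k$ be the closed cube with center $k\ell$ and side $2\ell$, and $\zeta_k(x)=g_{k_1}(x_1)g_{k_2}(x_2)g_{k_3}(x_3)$, a Lipschitz function vanishing off $\operatorname{int}\Lambda_k$. Summing coordinate by coordinate,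
\[
\sum_k\zeta_k^2=1,\qquad\sum_k\zeta_k\nabla\zeta_k=0,\qquad\sum_k|\nabla\zeta_k|^2=\frac{3\pi^2}{4\ell^2}\qquad\text{almost everywhere},
\]
the middle identity being the gradient of the first. Expanding $|\zeta_k\nabla u+u\nabla\zeta_k|^2$, we get for $u\in H_0^1(\Omega_s)$
\begin{equation}\label{eq:ims}
\sum_k\int(\zeta_ku)^2=\int u^2,\qquad\sum_k\int|\nabla(\zeta_ku)|^2=\int|\nabla u|^2+\frac{3\pi^2}{4\ell^2}\int u^2 .
\end{equation}
Put $\Omega^k=\operatorname{int}\Lambda_k\setminus\beta[0,s]$. Then $\zeta_ku\in H_0^1(\Omega^k)$: for $u\in C_c^\infty(\Omega_s)$ this is (E2), and multiplication by $\zeta_k$ is continuous on $H^1$.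

Let $\mathcal N(\lambda,\Omega)$ be the number of eigenvalues of $\Omega$ that are at most $\lambda$. By \eqref{eq:ims} the map $u\mapsto(\zeta_ku)_k$ is injective and sends the span of the eigenfunctions of $\Omega_s$ with eigenvalue at most $\lambda$ to a subspace of $\bigoplus_kH_0^1(\Omega^k)$ on which the Rayleigh quotient is at most $\lambda+3\pi^2/(4\ell^2)$. The spectrum of the direct sum is the union of the spectra, so min--max gives
\[
\mathcal N(\lambda,\Omega_s)\le\sum_k\mathcal N\Big(\lambda+\frac{3\pi^2}{4\ell^2},\Omega^k\Big).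
\]
Take $\lambda=(1-2\eta)\pi^2/r^2$. Since $\ell^{-2}\le\eta r^{-2}$, we have $\lambda+3\pi^2/(4\ell^2)\le(1-\eta)\pi^2/r^2$. A summand vanishes unless $\lambda_1(\Omega^k)\le(1-\eta)\pi^2/r^2$. By (E1) and (E4) it is at most the number of $z\in\mathbb N^3$ with $|z|\le2\ell/r\le4R$, hence at most $(4R)^3$. Therefore, by Proposition~\ref{prop:box},
\[
\mathbb E\,\mathcal N(\lambda,\Omega_s)\le(4R)^3n^3\,Cs^{-\theta-c}\le Cs^{\alpha-c}.
\]
If $\lambda_{\lceil s^\alpha\rceil,s}\le\lambda$, then $\mathcal N(\lambda,\Omega_s)\ge s^\alpha$, and Markov's inequality finishes the proof.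
\end{proof}

\section{Proof of Theorem~\ref{thm:general}}\label{sec:proof}

For $\alpha\in[0,3)$ write $L_\alpha=(2\pi)^4/(3-\alpha)^2$ and $Y_{\alpha,s}=(\log s/s)^2\lambda_{\lceil s^\alpha\rceil,s}$. By \eqref{eq:r}, $(\log s/s)^2\pi^2/r_{3-\alpha}^2=L_\alpha$, so Propositions~\ref{prop:upper} and~\ref{prop:lower} say that $(1-2\eta)L_\alpha<Y_{\alpha,s}\le(1-\eta)^{-2}L_\alpha$ outside an event of probability at most $Cs^{-c}$. Thus for every $\varepsilon>0$ there are $C,c>0$ with
\begin{equation}\label{eq:conc}
\mathbb P(|Y_{\alpha,s}-L_\alpha|>\varepsilon)\le Cs^{-c}\qquad\text{for large }s .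
\end{equation}

\emph{Almost sure convergence of $Y_{\alpha,s}$.} Fix $\rho>1$ and let $s_i=\rho^i$. Since $\sum_is_i^{-c}<\infty$, \eqref{eq:conc} and the Borel--Cantelli lemma give $Y_{\alpha,s_i}\to L_\alpha$ almost surely. For $s\in[s_i,s_{i+1}]$, monotonicity of $\lambda_{j,s}$ in $j$ and in $s$ gives
\[
\rho^{-2}Y_{\alpha,s_i}=\Big(\frac{\log s_i}{s_{i+1}}\Big)^2\lambda_{\lceil s_i^\alpha\rceil,s_i}\le Y_{\alpha,s}\le\Big(\frac{\log s_{i+1}}{s_i}\Big)^2\lambda_{\lceil s_{i+1}^\alpha\rceil,s_{i+1}}=\rho^2Y_{\alpha,s_{i+1}} .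
\]
So all limit points of $Y_{\alpha,s}$ lie in $[\rho^{-2}L_\alpha,\rho^2L_\alpha]$ almost surely. Let $\rho\downarrow1$ along a sequence.

\emph{General $j_s$.} Let $W_s=(\log s/s)^2\lambda_{j_s,s}$. For $0<u<3-\alpha$ put $\alpha_-=\max(\alpha-u,0)$ and $\alpha_+=\alpha+u$. For large $s$ we have $\lceil s^{\alpha_-}\rceil\le j_s\le\lceil s^{\alpha_+}\rceil$, because $j_s$ is a positive integer between $s^{\alpha-u}$ and $s^{\alpha+u}$. Hence
\begin{equation}\label{eq:sandwich}
Y_{\alpha_-,s}\le W_s\le Y_{\alpha_+,s}.
\end{equation}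
All limit points of $W_s$ lie in $[L_{\alpha_-},L_{\alpha_+}]$ almost surely, and $L_{\alpha_\pm}\to L_\alpha$ as $u\downarrow0$. This proves $W_s\to L_\alpha$ almost surely.

\emph{Convergence in $L^q$.} Given $\varepsilon>0$, choose $u$ with $|L_{\alpha_\pm}-L_\alpha|\le\varepsilon/2$. By \eqref{eq:sandwich} and \eqref{eq:conc} for $\alpha_\pm$ and $\varepsilon/2$, $\mathbb P(|W_s-L_\alpha|>\varepsilon)\le Cs^{-c}$ for large $s$. Since $j_s\le s^3$ for large $s$, Proposition~\ref{prop:moments} gives $\mathbb EW_s^{2q}\le C(\log s)^{4q}$. By Cauchy--Schwarz,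
\[
\mathbb E|W_s-L_\alpha|^q\le\varepsilon^q+\big(\mathbb E|W_s-L_\alpha|^{2q}\big)^{1/2}\,\mathbb P(|W_s-L_\alpha|>\varepsilon)^{1/2}\le\varepsilon^q+C(\log s)^{2q}s^{-c/2}.
\]
So $\limsup_s\mathbb E|W_s-L_\alpha|^q\le\varepsilon^q$ for every $\varepsilon>0$.

\emph{The index $\lfloor s^3\rfloor$.} The upper bound is Proposition~\ref{prop:moments} with $q=1$. For the lower bound let $j\ge2$ and $\lambda_j(\mathbb T^3)=4\pi^2y^2$, so $y\ge1$. By (E4), $j$ is at most the number of $z\in\mathbb Z^3$ with $|z|\le y$, so $j\le(2y+1)^3\le27y^3$ and $\lambda_j(\mathbb T^3)\ge\frac{4\pi^2}9j^{2/3}$. With (E1), $\lambda_{\lfloor s^3\rfloor,s}\ge cs^2$ for large $s$. Hence $(\log s/s)^2\,\mathbb E\lambda_{\lfloor s^3\rfloor,s}$ is of order $\log^2s$ and tends to infinity.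

All statements concern the family $(\lambda_{j,s})_{j,s}$ only, so they hold under $\mathbb P_0$. This proves Theorem~\ref{thm:general}, and with it Theorem~\ref{thm:main}. \qed

\begin{thebibliography}{9}

\bibitem{BBH}
M. van den Berg, E. Bolthausen, F. den Hollander,
\emph{Heat content and inradius for regions with a Brownian boundary},
arXiv:1304.0579 (2013).

\bibitem{Landkof}
Landkof, \emph{Foundations of Modern Potential Theory}.

\bibitem{LiebLoss}
Lieb and Loss, \emph{Analysis}.

\bibitem{PolyaSzego}
P\'olya and Szeg\H{o}, \emph{Isoperimetric Inequalities in Mathematical Physics}.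

\bibitem{PortStone}
Port and Stone, \emph{Brownian Motion and Classical Potential Theory}.

\end{thebibliography}
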